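\title{The critical exponent of a fixed-point spectrum on $\ell_p$ need not be attained}

\begin{abstract}
Let a locally compact second countable group $G$ act on a countably infinite discrete set $X$. The fixed-point spectrum of the permutation representation is the set of $p\ge1$ such that every affine isometric action of $G$ on $\ell_p(X)$ with this linear part has a fixed point. We show that the supremum $p_c$ of a non-empty spectrum need not belong to it: for every $p_c\in(1,\infty)$ there is a finitely generated group with a transitive action whose spectrum is $[1,p_c)$. We also classify the spectra: they are exactly the sets $\emptyset$, $[1,\infty)$, $[1,p_c]$ with $1\le p_c<\infty$, and $[1,p_c)$ with $1<p_c<\infty$.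
\end{abstract}

\section{Introduction}

Let $G$ be a locally compact second countable group acting continuously on a countably infinite discrete set $X$. A \emph{(BL) representation} of $G$ is given by a formula
\[
(\pi(g)f)(x)=c(g,x)\,f(g^{-1}x),
\]
where $c\colon G\times X\to\{\lambda:|\lambda|=1\}$ is a continuous cocycle, that is, $c(gh,x)=c(g,x)\,c(h,g^{-1}x)$. The operator $\pi(g)$ permutes the coordinates and multiplies them by numbers of modulus one, so the same formula defines an isometric representation $\pi_p$ of $G$ on $\ell_p(X)$ for every $p\ge1$. The representation is \emph{positive} if $c\equiv1$; it is then the permutation representation $(\pi(g)f)(x)=f(g^{-1}x)$.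

One formula thus gives a family of representations indexed by $p$, and one can ask how a fixed-point property depends on $p$. The \emph{fixed-point spectrum} $\mathcal F(G,\pi)$ is the set of $p\ge1$ such that every continuous action of $G$ by affine isometries on $\ell_p(X)$ with linear part $\pi_p$ has a fixed point. Equivalently, it is the set of $p\ge1$ with $H^1(G,\pi_p)=0$ (see Section~\ref{sec:cocycles}). When it is non-empty, put $p_c=\sup\mathcal F(G,\pi)\in[1,\infty]$.

For comparison, let $\mathcal F(G)$ be the full spectrum, the set of $p\ge1$ such that every affine isometric action of $G$ on $\ell_p$ has a fixed point. By a result of Lavy and Olivier \cite{LO}, $\mathcal F(G)$ is empty, or of the form $[1,p_c)$ or $[1,p_c)\setminus\{2\}$ with $1\le p_c\le\infty$, or of the form $[1,p_c]$ or $[1,p_c]\setminus\{2\}$ with $1\le p_c<\infty$. The following question about a single representation is posed in \cite{LO}.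

\medskip
\noindent\textbf{Question.} \emph{Let $\pi$ be a positive (BL) representation with $\mathcal F(G,\pi)\neq\emptyset$ and $p_c<\infty$. Does $p_c$ belong to $\mathcal F(G,\pi)$?}
\medskip

If $p_c=1$, the spectrum is a non-empty subset of $\{1\}$ and the answer is yes. In general the answer is no.

\begin{theorem}\label{thm:main}
Let $1<p_c<\infty$. There are a finitely generated discrete group $G$ and a transitive action of $G$ on a countably infinite set $X$ such that, for the permutation representation $\pi$, $H^1(G,\pi_p)=0$ for $1\le p<p_c$ and $H^1(G,\pi_p)\ne0$ for $p\ge p_c$. Hence $\mathcal F(G,\pi)=[1,p_c)$ and $p_c\notin\mathcal F(G,\pi)$.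
\end{theorem}

\begin{theorem}\label{thm:class}
\begin{enumerate}
\item[(a)] Let $G$ be a locally compact second countable group and $\pi$ a positive (BL) representation of $G$. If $q\in\mathcal F(G,\pi)$ and $1\le p\le q$, then $p\in\mathcal F(G,\pi)$. So the spectrum is $\emptyset$, $[1,\infty)$, $[1,p_c]$ with $1\le p_c<\infty$, or $[1,p_c)$ with $1<p_c<\infty$.
\item[(b)] Every one of these sets occurs, and occurs with $G$ finitely generated and acting faithfully on $X$.
\end{enumerate}
\end{theorem}

There is a plausible argument for a positive answer. Let $1<p_c<\infty$. By Theorem~\ref{thm:class}(a), every cocycle with values in $\ell_p(X)$, $p<p_c$, is a coboundary, and by Remark~\ref{rem:closed} the coboundaries are closed among the cocycles with values in $\ell_{p_c}(X)$. So $p_c$ lies in the spectrum as soon as every $\ell_{p_c}$-cocycle is a limit of $\ell_p$-cocycles with $p<p_c$; and every \emph{vector} of $\ell_{p_c}(X)$ is even a limit of finitely supported vectors. What points the other way is that the set of $p$ for which a fixed sequence lies in $\ell_p$ may or may not contain its left endpoint: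 it is $(2,\infty)$ for $n^{-1/2}$ and $[2,\infty)$ for $(n\log^2(n+1))^{-1/2}$.

The proof of Theorem~\ref{thm:main} transfers this freedom to cohomology. We write down a system of linear equations, independent of $p$, that has a nonzero solution in $\ell_p$ exactly when a numerical series $\sigma(p)$ converges (Section~\ref{sec:zero}). We build a group whose first cohomology is the solution space (Sections~\ref{sec:equations} and~\ref{sec:product}), and then choose the series (Section~\ref{sec:examples}). Theorem~\ref{thm:class}(a) is independent of the construction and is proved in Section~\ref{sec:interval}.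

\section{Cocycles}\label{sec:cocycles}

Scalars are $\mathbb R$ or $\mathbb C$, and $1\le p<\infty$. From now on all representations are positive. For any function $f$ on $X$ we write $gf(x)=f(g^{-1}x)$, and $V^G$ denotes the invariant vectors of a space $V$ of functions. Since $X$ is discrete, stabilizers are open, so $g\mapsto gf$ is locally constant when $f$ is finitely supported; by density, $g\mapsto gf$ is continuous for every $f\in\ell_p(X)$.

A \emph{cocycle} is a continuous map $b\colon G\to\ell_p(X)$ with $b(gh)=b(g)+g\,b(h)$; a \emph{coboundary} is a cocycle of the form $b(g)=g\xi-\xi$ with $\xi\in\ell_p(X)$. These form vector spaces $Z^1\supset B^1$, and $H^1(G,\pi_p)=H^1(G,\ell_p(X))=Z^1/B^1$. The maps $v\mapsto gv+b(g)$ form a continuous action exactly when $b$ is a cocycle, and this action fixes $v$ exactly when $b(g)=g(-v)-(-v)$ for all $g$. This is the equivalence stated in the introduction. For discrete $G$ continuity is automatic.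

Four elementary facts are used repeatedly.
\begin{enumerate}
\item[(F1)] For scalars $x,y$ we have $\big||x|^p-|y|^p\big|\le p\,|x-y|\,(|x|+|y|)^{p-1}$, by the mean value theorem for $s\mapsto s^p$ and $\big||x|-|y|\big|\le|x-y|$.
\item[(F2)] A bounded sequence in $\ell_p(X)$ has a subsequence converging pointwise to an element of $\ell_p(X)$. A diagonal argument over the countable set $X$ gives the subsequence, and Fatou's lemma bounds the norm of the limit. This holds for $p=1$ as well.
\item[(F3)] Let $T$ be a subgroup of a discrete group $G$. If a cocycle $b$ vanishes on $T$, then $b(gt)=b(g)$ and $b(tgt^{-1})=b(tg)=t\,b(g)$ for $g\in G$, $t\in T$. If $H^1(T,\ell_p(X))=0$, every class in $H^1(G,\ell_p(X))$ contains such a $b$: write $b(t)=t\xi-\xi$ on $T$ and subtract $g\mapsto g\xi-\xi$.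
\item[(F4)] Let $F$ be any function on $X$ such that $b(g)=gF-F$ is a continuous map into $\ell_p(X)$. Then $b$ is a cocycle, and $b(g)=g\xi-\xi$ for all $g$ if and only if $F-\xi$ is $G$-invariant. So $b$ is a coboundary if and only if $F$ is the sum of an element of $\ell_p(X)$ and a $G$-invariant function. For discrete $G$ it suffices to check $sF-F\in\ell_p(X)$ for $s$ in a symmetric generating set, because $ghF-F=(gF-F)+g(hF-F)$.
\end{enumerate}

\begin{example}\label{ex:first}
(a) If $G$ is finite, average $b(gh)=b(g)+g\,b(h)$ over $h$: with $\eta=|G|^{-1}\sum_hb(h)$ we get $b(g)=\eta-g\eta$. The spectrum is $[1,\infty)$.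

(b) Let $G=\mathbb Z$ act on $X=\mathbb Z$ by translation and let $F$ be the indicator function of $\{x\ge0\}$. Each $gF-F$ is finitely supported. Invariant functions are constant, and $F-c\notin\ell_p$ for every constant $c$, because $F$ takes each of the values $0$ and $1$ infinitely often. By (F4) the spectrum is empty.

(c) Let the free group $A$ on $a_1,a_2$ act on itself by left translation and let $F$ be the indicator function of the reduced words ending in $a_1$. Left multiplication by $a_i^{\pm1}$ does not change the last letter of a word of length at least $2$, so $a_i^{\pm1}F-F$ is finitely supported. As in (b), the spectrum is empty.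
\end{example}

In these examples nothing depends on $p$. A finite critical exponent larger than $1$ requires a mechanism that does.

\section{Functions with vanishing sums}\label{sec:zero}

Let $F$ be a finite set with $m\ge2$ elements, $e\in F$, and let $u$ be a function on $F$ with $\sum_Fu=0$. The value $u(e)$ must be compensated by the other $m-1$ values, and this has a cost. H\"older's inequality gives $|u(e)|=\big|\sum_{g\ne e}u(g)\big|\le(m-1)^{1-1/p}\big(\sum_{g\ne e}|u(g)|^p\big)^{1/p}$, that is,
\begin{equation}\label{eq:cost}
\sum_{g\in F}|u(g)|^p\ \ge\ \big(1+(m-1)^{1-p}\big)\,|u(e)|^p .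
\end{equation}
Equality holds when the compensation is spread evenly: $u(e)=1$ and $u(g)=-\frac1{m-1}$ for $g\ne e$. For $p=1$ the factor is $2$ whatever $m$ is; for $p>1$ it tends to $1$ as $m\to\infty$, at a rate that depends on $p$.

Independent conditions of this kind multiply their costs. The smallest case that shows this is a $3\times3$ array with top left entry $1$ in which all rows and columns have sum zero. By \eqref{eq:cost} the top row contributes at least $1+2^{1-p}$ to $\|u\|_p^p$. Each column contributes at least $1+2^{1-p}$ times the $p$-th power of the modulus of its top entry. Summing over the columns gives $\|u\|_p^p\ge(1+2^{1-p})^2$. The product of two extremal functions,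
\[
\begin{pmatrix}1&-\frac12&-\frac12\\[2pt]-\frac12&\frac14&\frac14\\[2pt]-\frac12&\frac14&\frac14\end{pmatrix},
\]
attains the bound: $1+4\cdot2^{-p}+4\cdot4^{-p}=(1+2^{1-p})^2$. With infinitely many conditions the minimal cost is an infinite product, and a nonzero solution exists in $\ell_p$ exactly when the product converges.

To connect this with group actions, the rows and columns should be cosets of commuting finite subgroups. Let $T$ be a countable group containing an internal direct sum $W=\bigoplus_{n\ge1}F_n$ of finite subgroups with $|F_n|=m_n\ge2$. This means that $F_j$ and $F_k$ commute for $j\ne k$ and that every $w\in W$ is uniquely a product $w_1w_2\cdots$ with $w_n\in F_n$ and $w_n=e$ for all but finitely many $n$. Put $W_0=\{e\}$ and $W_n=F_1\cdots F_n$. Let $T$ act on itself by left translation and, for a function $v$ on $T$, let $N_nv=\sum_{g\in F_n}gv$. Thus $(N_nv)(x)$ is the sum of $v$ over the coset $F_nx$. Define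
\[
S_p=\{v\in\ell_p(T): N_nv=0\text{ for all }n\},\qquad
\sigma(p)=\sum_{n\ge1}(m_n-1)^{1-p}\in(0,\infty].
\]

\begin{lemma}\label{lem:zero}
For $p\ge1$, $S_p\neq0$ if and only if $\sigma(p)<\infty$.
\end{lemma}

\begin{proof}
Put $s_n=(m_n-1)^{1-p}$. Since $1+\sum_{k\le n}s_k\le\prod_{k\le n}(1+s_k)\le\exp\big(\sum_{k\le n}s_k\big)$, the products $\prod_{k\le n}(1+s_k)$ are bounded if and only if $\sigma(p)<\infty$.

Let $v\in S_p$ with $v(x_0)\ne0$, and put $c_n=\sum_{w\in W_n}|v(wx_0)|^p$. The map $w\mapsto wx_0$ is injective, so $c_n\le\|v\|_p^p$. For fixed $w'\in W_{n-1}$ the function $g\mapsto v(gw'x_0)$ on $F_n$ has sum $(N_nv)(w'x_0)=0$, so \eqref{eq:cost} gives $\sum_{g\in F_n}|v(gw'x_0)|^p\ge(1+s_n)|v(w'x_0)|^p$. Every element of $W_n$ is uniquely of the form $gw'$, so summing over $w'$ yields $c_n\ge(1+s_n)c_{n-1}$. Hence $\|v\|_p^p\ge|v(x_0)|^p\prod_{k\le n}(1+s_k)$ for all $n$, and $\sigma(p)<\infty$.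

Conversely, let $\sigma(p)<\infty$. Let $f_n$ be the extremal function on $F_n$: $f_n(e)=1$ and $f_n(g)=-\frac1{m_n-1}$ for $g\ne e$. Define $v(w)=\prod_nf_n(w_n)$ for $w\in W$, a product in which almost all factors are $1$, and $v=0$ on $T\setminus W$. For $w\in W$, the coset $F_nw$ consists of the elements with the same coordinates $w_k$, $k\neq n$, and arbitrary $n$-th coordinate, so
\[
(N_nv)(w)=\prod_{k\ne n}f_k(w_k)\cdot\sum_{g\in F_n}f_n(g)=0 .
\]
For $x\notin W$ the coset $F_nx$ misses $W$, so $(N_nv)(x)=0$. Finally, $W$ is the increasing union of the $W_n$, and $\sum_{w\in W_n}|v(w)|^p=\prod_{k\le n}\sum_{g\in F_k}|f_k(g)|^p=\prod_{k\le n}(1+s_k)$ is bounded. So $v\in S_p$, and $v(e)=1$.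
\end{proof}

Both kinds of endpoint occur. For $m_n=n+1$ we have $\sigma(p)=\sum_nn^{1-p}$, finite exactly for $p>2$. For $m_n=1+\lceil n\log^2(n+1)\rceil$ the series converges at $p=2$, hence for $p\ge2$, and it diverges for $p<2$, because then $(m_n-1)^{p-1}\le n$ for large $n$.

\section{Linear equations as cohomology}\label{sec:equations}

We want a group whose first cohomology is $S_p$. The source of cohomology will be an abelian normal subgroup $M$ that acts trivially on $X$. On such a subgroup a cocycle is an additive map, and relations in $M$ become linear equations on its values.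

Let $T$ be a countable group. The group ring $\mathbb Z[T]$ consists of the finite formal sums $\sum_tn_tt$ with $n_t\in\mathbb Z$, multiplied by extending the product of $T$. A left $\mathbb Z[T]$-module is an abelian group with an action of $T$ by automorphisms; $\ell_p(T)$ is one. For a countable module $M$, the semidirect product $G=M\rtimes T$ is the set $M\times T$ with product $(m,t)(m',t')=(m+tm',tt')$. We regard $M$ and $T$ as subgroups of $G$; then $(m,t)=(m,e)(0,t)$, and conjugation by $t$ sends $(m,e)$ to $(tm,e)$. Let $G$ act on $X=T$ through the quotient map $G\to T$ followed by left translation. This action is transitive and $M$ acts trivially. Let $\operatorname{Hom}_T(M,V)$ be the vector space of additive maps $\varphi\colon M\to V$ with $\varphi(tm)=t\varphi(m)$.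

\begin{lemma}\label{lem:hom}
Let $V=\ell_p(T)$ and suppose $H^1(T,V)=0$. Then $H^1(G,V)\cong\operatorname{Hom}_T(M,V)$.
\end{lemma}

\begin{proof}
For $\varphi\in\operatorname{Hom}_T(M,V)$ put $b_\varphi(m,t)=\varphi(m)$. This is a cocycle, because
\[
b_\varphi\big((m,t)(m',t')\big)=\varphi(m+tm')=\varphi(m)+t\varphi(m')=b_\varphi(m,t)+(m,t)\,b_\varphi(m',t').
\]
The linear map $\varphi\mapsto[b_\varphi]$ is injective: a coboundary vanishes on $M$, since $M$ acts trivially, so $[b_\varphi]=0$ forces $\varphi=0$. For surjectivity we use the hypothesis. By (F3) every class contains a cocycle $b$ vanishing on $T$. Put $\varphi(m)=b(m,e)$. Then $\varphi$ is additive because $M$ acts trivially, $\varphi(tm)=t\varphi(m)$ by (F3), and $b(m,t)=b(m,e)=\varphi(m)$ by (F3) again. So $b=b_\varphi$.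
\end{proof}

Now let $T\supset W=\bigoplus_nF_n$ be as in Section~\ref{sec:zero}. View $N_n=\sum_{g\in F_n}g$ as an element of $\mathbb Z[T]$ and put
\[
I=\sum_{n\ge1}\mathbb Z[T]N_n,\qquad M=\mathbb Z[T]/I .
\]
Here $I$ is a left ideal, so $M$ is a module generated by the class $\bar1$ of $1$. An element $\varphi\in\operatorname{Hom}_T(M,V)$ is determined by $v=\varphi(\bar1)$, through $\varphi(\theta+I)=\theta v$ for $\theta\in\mathbb Z[T]$. This formula is well defined exactly when $Iv=0$, that is, when $N_nv=0$ for all $n$. Hence
\begin{equation}\label{eq:hom}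
\operatorname{Hom}_T(M,\ell_p(T))\cong S_p .
\end{equation}
The conjugates of $\bar1$ by $T$ generate $M$ as an abelian group. So $G$ is generated by $T$ and $\bar1$, and $G$ is finitely generated if $T$ is, although infinitely many equations were imposed.

It remains to arrange $H^1(T,\ell_p(T))=0$ for all $p$. The obvious choice $T=W$ fails. Let $F(w)$ be the least $n$ with $w\in W_n$. If $g\in W_N$ and $w\notin W_N$, then $F(g^{-1}w)=F(w)$, so $gF-F$ is supported in the finite set $W_N$. Since $F$ is unbounded, it is not an $\ell_p$-function plus a constant. By (F4), $H^1(W,\ell_p(W))\ne0$ for all $p$. The same $F$ gives a nontrivial class for $M\rtimes W$, whose spectrum is therefore empty. So $T$ must be larger than $W$.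

\section{Vanishing for a product with a free group}\label{sec:product}

We take $T=A\times B$ with $A$ free of rank $2$ and $W\subset B$. The free factor ensures that no nonzero vector is almost invariant, in the following quantitative sense.

\begin{lemma}\label{lem:gap}
Let the free group $A$ on $a_1,a_2$ act freely on a countable set $X$. For $p\ge1$ and $f\in\ell_p(X)$,
\[
\|f\|_p\le p\,2^p\max_{i=1,2}\|a_if-f\|_p .
\]
\end{lemma}

\begin{proof}
Choose a base point in each orbit, so that each point of $X$ corresponds to a reduced word and $A$ acts by left multiplication. For $s\in\{a_1^{\pm1},a_2^{\pm1}\}$ let $X_s$ be the set of points whose word begins with $s$. These four sets are disjoint. A word $y$ does not begin with $a_i$ exactly when the reduced form of $a_i^{-1}y$ begins with $a_i^{-1}$, so $X=X_{a_i}\sqcup a_iX_{a_i^{-1}}$ for $i=1,2$. Thus $X$ is reassembled twice from disjoint pieces of one copy of $X$, and an almost invariant mass distribution cannot allow this.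

Precisely, let $0\le h\in\ell_1(X)$ and write $h(Y)=\sum_{y\in Y}h(y)$. Then
\[
h(a_iX_{a_i^{-1}})=(a_i^{-1}h)(X_{a_i^{-1}})\le h(X_{a_i^{-1}})+\|a_i^{-1}h-h\|_1=h(X_{a_i^{-1}})+\|a_ih-h\|_1,
\]
so $\|h\|_1\le h(X_{a_i})+h(X_{a_i^{-1}})+\|a_ih-h\|_1$. Adding the cases $i=1,2$ gives $2\|h\|_1\le\|h\|_1+\sum_i\|a_ih-h\|_1$, that is, $\|h\|_1\le\sum_i\|a_ih-h\|_1$.

Apply this to $h=|f|^p$ and let $\delta=\max_i\|a_if-f\|_p$. By (F1) and H\"older's inequality with exponents $p$ and $p/(p-1)$ (not needed if $p=1$),
\[
\|a_ih-h\|_1\le p\sum_x|a_if-f|(x)\,\big(|a_if|+|f|\big)(x)^{p-1}\le p\,\delta\,(2\|f\|_p)^{p-1}.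
\]
Hence $\|f\|_p^p\le2p\,\delta\,(2\|f\|_p)^{p-1}$, which gives the claim.
\end{proof}

This estimate alone does not kill the cohomology, by Example~\ref{ex:first}(c). The second ingredient is an infinite group $B$ commuting with $A$. To see how to use it, suppose $b(t)=t\xi-\xi$. If $z_n\to\infty$ in $B$, then $z_n\xi\to0$ pointwise, so $b(z_n)\to-\xi$. This tells us where to look for $\xi$, and Lemma~\ref{lem:gap} provides the bound that makes the limit exist.

\begin{lemma}\label{lem:product}
Let $T=A\times B$ with $A$ free of rank $2$ and $B$ countably infinite, acting on itself by left translation. Then $H^1(T,\ell_p(T))=0$ for all $p\ge1$.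
\end{lemma}

\begin{proof}
Let $b$ be a cocycle. For $a\in A$ and $z\in B$, expanding both sides of $b(az)=b(za)$ gives
\begin{equation}\label{eq:commute}
a\,b(z)-b(z)=z\,b(a)-b(a).
\end{equation}
The right side has norm at most $2\|b(a)\|_p$. Since $A$ acts freely on $T$, Lemma~\ref{lem:gap} gives $\|b(z)\|_p\le p\,2^{p+1}\max_i\|b(a_i)\|_p$ for all $z\in B$. Let $z_n$ be pairwise distinct elements of $B$. By (F2), after passing to a subsequence, $b(z_n)\to-\xi$ pointwise with $\xi\in\ell_p(T)$. For $x\in T$ the points $z_n^{-1}x$ are pairwise distinct and $b(a)\in\ell_p(T)$, so $(z_nb(a))(x)=b(a)(z_n^{-1}x)\to0$. The pointwise limit of \eqref{eq:commute} along $z_n$ is $-a\xi+\xi=-b(a)$, so $b(a)=a\xi-\xi$ for all $a\in A$.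

The cocycle $b'(t)=b(t)-(t\xi-\xi)$ vanishes on $A$. By \eqref{eq:commute} for $b'$, each $b'(z)$ with $z\in B$ is $A$-invariant, hence zero by Lemma~\ref{lem:gap}. So $b'(az)=b'(a)+a\,b'(z)=0$, and $b$ is a coboundary.
\end{proof}

Lemmas~\ref{lem:product}, \ref{lem:hom} and~\ref{lem:zero}, together with \eqref{eq:hom}, give the following.

\begin{proposition}\label{prop:key}
Let $B$ be a countable group containing $W=\bigoplus_{n\ge1}F_n$ with $2\le|F_n|=m_n<\infty$, let $A$ be free of rank $2$, and put $T=A\times B$, $M=\mathbb Z[T]/\sum_n\mathbb Z[T]N_n$ and $G=M\rtimes T$. Let $G$ act on $X=T$ through $G\to T$. Then $H^1(G,\ell_p(T))\cong S_p$ for $p\ge1$, and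
\[
H^1(G,\ell_p(T))=0\iff\sigma(p)=\infty .
\]
The action is transitive, and $G$ is finitely generated if $B$ is.
\end{proposition}

\section{The examples}\label{sec:examples}

With $B=W=\bigoplus_n\mathbb Z/m_n$, the two sequences at the end of Section~\ref{sec:zero} give countable groups with spectra $[1,2]$ and $[1,2)$. The second one answers the Question, but this $B$ is not finitely generated. We need a finitely generated group containing an infinite direct sum of finite groups whose sizes we can choose.

Let $B=L\rtimes\mathbb Z$ be the lamplighter group, where $L=\bigoplus_{j\in\mathbb Z}\mathbb Z/2$ and $\mathbb Z$ shifts the coordinates. It is generated by two elements: the shift and the generator of the $0$-th summand. Partition the index set $\mathbb Z$ into finite blocks of sizes $k_1,k_2,\dots$ and let $F_n\cong(\mathbb Z/2)^{k_n}$ be the subgroup of $L$ supported on the $n$-th block. Then $L=\bigoplus_nF_n$ and $m_n=2^{k_n}$. The sizes are now restricted to powers of $2$, but the multiplicities are free: for any integers $1\le r_k<\infty$, $k\ge1$, there is a partition with exactly $r_k$ blocks of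 size $k$, because these blocks have countably infinite total size. From $2^{k-1}\le2^k-1\le2^k$ we get $2^{-k(p-1)}\le(2^k-1)^{1-p}\le2^{p-1}2^{-k(p-1)}$, so
\begin{equation}\label{eq:series}
\sigma(p)<\infty\iff\Sigma(p):=\sum_{k\ge1}r_k2^{-k(p-1)}<\infty .
\end{equation}
This is a power series in $2^{-(p-1)}$. The exponential growth rate of $r_k$ determines $p_c$, and a polynomial correction determines the behavior at $p_c$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $r_k=\lceil2^{k(p_c-1)}/k^2\rceil$. For $p\ge p_c$,
\[
\Sigma(p)\le\Sigma(p_c)\le\sum_k\big(k^{-2}+2^{-k(p_c-1)}\big)<\infty,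
\]
where $p_c>1$ is used. For $1\le p<p_c$ we have $\Sigma(p)\ge\sum_k2^{k(p_c-p)}/k^2=\infty$. Proposition~\ref{prop:key} and \eqref{eq:series} give the theorem, with $X=T$.
\end{proof}

\begin{remark}
The example shows where the approximation argument of the introduction breaks down. Let $v\in S_{p_c}$ be the product function in the proof of Lemma~\ref{lem:zero} and $v_n$ its restriction to $W_n$, extended by zero. Then $v_n\to v$ in $\ell_{p_c}$ and $N_kv_n=0$ for $k\le n$, but $(N_{n+1}v_n)(e)=1$. So $v_n$ defines no cocycle: vectors can be truncated, solutions of infinitely many equations cannot.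
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:class}(b)]
The set $\emptyset$ occurs for $\mathbb Z$ acting on itself (Example~\ref{ex:first}(b)), and $[1,\infty)$ occurs for a product of two free groups of rank $2$ acting on itself (Lemma~\ref{lem:product}). Both groups are finitely generated and both actions are faithful. The set $[1,p_c)$ with $1<p_c<\infty$ occurs by Theorem~\ref{thm:main}. For $[1,p_c]$ with $1\le p_c<\infty$ take $r_k=\lceil2^{k(p_c-1)}\rceil$. If $1\le p\le p_c$, every term of $\Sigma(p)$ is at least $2^{k(p_c-p)}\ge1$, so $\Sigma(p)=\infty$. If $p>p_c$, then $\Sigma(p)\le\sum_k\big(2^{-k(p-p_c)}+2^{-k(p-1)}\big)<\infty$. Proposition~\ref{prop:key} gives the spectrum $[1,p_c]$.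

In the last two cases $M$ acts trivially on $T$. To make the action faithful we add a free orbit that carries no cohomology, and we enlarge the group so that Lemma~\ref{lem:product} applies to this orbit. Let $D$ be free of rank $2$, $G'=G\times D$ and $X'=T\sqcup G'$, where $G'$ acts on $T$ through the projection $G'\to G$ and on itself by left translation. Then $G'$ is finitely generated and acts faithfully on $X'$. The decomposition $\ell_p(X')=\ell_p(T)\oplus\ell_p(G')$ is invariant; a cocycle is a pair of cocycles, and it is a coboundary exactly when both components are. Thus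
\[
H^1(G',\ell_p(X'))=H^1(G',\ell_p(T))\oplus H^1(G',\ell_p(G')).
\]
The second summand is $0$ for all $p$ by Lemma~\ref{lem:product}, with $D$ in the role of $A$ and $G$ in the role of $B$.

For the first summand we must check that $D$, which acts trivially on $T$, contributes nothing. Composition with $G'\to G$ maps cocycles of $G$ to cocycles of $G'$. The result is a coboundary for $G'$ exactly when the original is one for $G$, since $(g,d)\xi-\xi=g\xi-\xi$. So $H^1(G,\ell_p(T))\to H^1(G',\ell_p(T))$ is injective. For surjectivity, by Lemma~\ref{lem:product} and (F3) each class of $G'$ contains a cocycle $b$ vanishing on $T\subset G\subset G'$. An element $d\in D$ commutes with $T$, so $b(d)=b(tdt^{-1})=t\,b(d)$ for all $t\in T$. Thus $b(d)$ is a constant function in $\ell_p(T)$ with $T$ infinite, so $b(d)=0$. Hence $b(gd)=b(g)$, and $b$ comes from $G$. Therefore $G'$ acting on $X'$ has the same spectrum as $G$ acting on $T$.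
\end{proof}

\section{The spectrum is an interval}\label{sec:interval}

We prove Theorem~\ref{thm:class}(a). Write $\ell_p=\ell_p(X)$. Let $1\le p<q$ and $H^1(G,\ell_q)=0$. A cocycle $b$ with values in $\ell_p$ is also a cocycle with values in $\ell_q$, because $\|\cdot\|_q\le\|\cdot\|_p$. So $b(g)=gf-f$ with $f\in\ell_q$. The difficulty is that $f$ need not lie in $\ell_p$; by (F4) we must split it as an $\ell_p$-function plus an invariant function. The tool is an inequality that bounds the distance to the invariant vectors by the displacement. We obtain it in $\ell_q$, carry it over to $\ell_p$, and apply it to truncations of $f$.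

Since $\pi$ is positive, $G$ commutes with every operation applied pointwise to the values of a function. In particular the real and imaginary parts of a cocycle (or coboundary) are cocycles (or coboundaries), so $H^1$ vanishes for complex scalars exactly when it vanishes for real scalars. We use real scalars. For compact $K\subset G$, say that \emph{$K$ has a gap at $p$} if there is a constant $C$ with
\begin{equation}\label{eq:gap}
\operatorname{dist}_p(f,\ell_p^G)\le C\sup_{g\in K}\|gf-f\|_p\qquad(f\in\ell_p).
\end{equation}

\begin{lemma}\label{lem:open}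
If $H^1(G,\ell_q)=0$, some compact set $K\subset G$ has a gap at $q$.
\end{lemma}

\begin{proof}
A Fr\'echet space is a vector space that is complete for a topology defined by countably many separating seminorms, and by the open mapping theorem a continuous linear bijection between Fr\'echet spaces has a continuous inverse. Since $G$ is locally compact and second countable, it is the union of compact sets $K_1\subset K_2\subset\cdots$ with $K_j$ in the interior of $K_{j+1}$. Give $Z^1=Z^1(G,\ell_q)$ the increasing seminorms $\|b\|_{(j)}=\sup_{g\in K_j}\|b(g)\|_q$. A Cauchy sequence converges uniformly on each $K_j$; the limit is continuous on the interior of each $K_j$, hence on $G$, and it satisfies the cocycle identity. So $Z^1$ is a Fr\'echet space. The map $\ell_q/\ell_q^G\to Z^1$ sending the class of $f$ to $g\mapsto gf-f$ is linear and injective, it is continuous since $\|gf-f\|_q\le2\operatorname{dist}_q(f,\ell_q^G)$, and it is surjective by hypothesis. Continuity of the inverse means that the quotient norm $\operatorname{dist}_q(f,\ell_q^G)$ is bounded by a multiple of one seminorm $\|\cdot\|_{(j)}$. This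 is \eqref{eq:gap} at $q$ with $K=K_j$.
\end{proof}

To change the exponent we need an equivariant bijection between $\ell_p$ and $\ell_q$. For $\alpha>0$ let $\phi_\alpha(s)=\operatorname{sgn}(s)|s|^\alpha$, and for $p,q\ge1$ let $\Phi_{p,q}(f)=\phi_{p/q}\circ f$ (the Mazur map). Then $\|\Phi_{p,q}f\|_q^q=\|f\|_p^p$, so $\Phi_{p,q}\colon\ell_p\to\ell_q$ is a bijection with inverse $\Phi_{q,p}$, and it commutes with $G$. It is not linear, but a gap is a statement about sequences of almost invariant vectors, and for these uniform continuity is enough.

\begin{lemma}\label{lem:transfer}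
For $p,q\ge1$ the map $\Phi_{p,q}$ is uniformly continuous on bounded subsets of $\ell_p$. If $K$ has a gap at $q$, then $K$ has a gap at $p$.
\end{lemma}

\begin{proof}
Write $\Phi=\Phi_{p,q}$ and $\alpha=p/q$; the case $\alpha=1$ is trivial. Let $\alpha<1$. Then $|\phi_\alpha(x)-\phi_\alpha(y)|\le2^{1-\alpha}|x-y|^\alpha$. Indeed, if $xy\ge0$ and $|x|\ge|y|$, subadditivity of $s^\alpha$ gives $|x|^\alpha-|y|^\alpha\le(|x|-|y|)^\alpha=|x-y|^\alpha$; if $xy<0$, concavity gives $|x|^\alpha+|y|^\alpha\le2^{1-\alpha}(|x|+|y|)^\alpha=2^{1-\alpha}|x-y|^\alpha$. Raising to the power $q$ and summing,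
\[
\|\Phi f-\Phi f'\|_q^q\le2^{q-p}\|f-f'\|_p^p .
\]
Let $\alpha>1$. Then $\phi_\alpha$ is differentiable with derivative $\alpha|s|^{\alpha-1}$, so $|\phi_\alpha(x)-\phi_\alpha(y)|\le\alpha|x-y|(|x|+|y|)^{\alpha-1}$. Raise this to the power $q$, note that $q(\alpha-1)=p-q$, sum, and apply H\"older's inequality with exponents $p/q$ and $p/(p-q)$:
\[
\|\Phi f-\Phi f'\|_q\le\alpha\,\|f-f'\|_p\,\big(\|f\|_p+\|f'\|_p\big)^{(p-q)/q}.
\]
This proves the first statement.

Suppose $K$ has a gap at $q$ but not at $p$. Then for each $n$ there is $f_n\in\ell_p$ with $\operatorname{dist}_p(f_n,\ell_p^G)>n\sup_K\|gf_n-f_n\|_p$. Scaling and subtracting an invariant vector, we may assume $\operatorname{dist}_p(f_n,\ell_p^G)=1$, $\|f_n\|_p\le2$ and $\sup_K\|gf_n-f_n\|_p<1/n$. Since $g\Phi f_n-\Phi f_n=\Phi(gf_n)-\Phi(f_n)$ and all $gf_n$ lie in the ball of radius $2$, we get $\sup_K\|g\Phi f_n-\Phi f_n\|_q\to0$. The gap at $q$ gives $w_n\in\ell_q^G$ with $\|\Phi f_n-w_n\|_q\to0$. Both sequences are bounded, since $\|\Phi f_n\|_q^q\le2^p$, so uniform continuity of $\Phi^{-1}=\Phi_{q,p}$ gives $\|f_n-\Phi^{-1}w_n\|_p\to0$. But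 $\Phi^{-1}w_n\in\ell_p^G$, which contradicts $\operatorname{dist}_p(f_n,\ell_p^G)=1$.
\end{proof}

\begin{remark}\label{rem:closed}
If the spectrum is non-empty, the two lemmas give \eqref{eq:gap} for \emph{every} $p\ge1$. Then $B^1$ is closed in $Z^1(G,\ell_p)$ for uniform convergence on compact sets: if the coboundaries of $f_n$ converge to $b$, then by \eqref{eq:gap} the classes of $f_n$ are Cauchy in $\ell_p/\ell_p^G$, and $b$ is the coboundary of their limit. So the gap does not depend on the exponent and cannot detect $p_c$. The hypothesis $p\le q$ enters only through the inclusion $\ell_p\subset\ell_q$.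
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:class}(a)]
Let $1\le p<q$ and $H^1(G,\ell_q)=0$. By Lemmas~\ref{lem:open} and~\ref{lem:transfer} there are $K$ and $C$ satisfying \eqref{eq:gap} at $p$. Let $b\in Z^1(G,\ell_p)$ and write $b(g)=gf-f$ with $f\in\ell_q$. We cannot apply \eqref{eq:gap} to $f$, so we truncate it, in a way that does not increase displacements. For $t>0$ let $\tau_t(s)=\operatorname{sgn}(s)\max(|s|-t,0)$. This function is continuous and piecewise linear with slopes $0$ and $1$, hence $1$-Lipschitz, and $|\tau_t(s)-s|\le t$. The function $f_t=\tau_t\circ f$ is supported on $\{|f|>t\}$, which is finite because $f\in\ell_q$; so $f_t\in\ell_p$. Moreover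
\[
|gf_t-f_t|(x)=\big|\tau_t(f(g^{-1}x))-\tau_t(f(x))\big|\le|b(g)(x)|,
\]
so $\|gf_t-f_t\|_p\le\|b(g)\|_p$. The number $R=\sup_K\|b(g)\|_p$ is finite since $b$ is continuous and $K$ is compact. By \eqref{eq:gap} there are $k_t\in\ell_p^G$ with $\|f_t-k_t\|_p\le CR+1$ for all $t>0$. By (F2) there is a sequence $t_j\to0$ such that $f_{t_j}-k_{t_j}$ converges pointwise to some $h\in\ell_p$. Since $f_{t_j}\to f$ pointwise, $k_{t_j}\to f-h$ pointwise, so $f-h$ is $G$-invariant. Therefore $b(g)=gf-f=gh-h$ with $h\in\ell_p$, and $H^1(G,\ell_p)=0$.

A non-empty spectrum thus contains $[1,p_c)$ and is contained in $[1,p_c]\cap[1,\infty)$. It equals $[1,\infty)$, $[1,p_c]$ or $[1,p_c)$, and the last form requires $p_c>1$ because $[1,1)$ is empty.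
\end{proof}

\begin{thebibliography}{9}

\bibitem{LO}
Omer Lavy and Baptiste Olivier,
\emph{Fixed-point spectrum for group actions by affine isometries on $L_p$-spaces},
arXiv:1410.0227 (2014).

\end{thebibliography}
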